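\title{The Hausdorff dimension of the set of points diverging on average in rank one}

\begin{abstract}
Let $G$ be a connected simple Lie group of real rank one with finite center, $\Gamma$ a nonuniform lattice in $G$, and $T$ the discrete geodesic flow on $\Gamma\backslash G$. We show that the set of points that diverge on average under $T$ has Hausdorff dimension $\dim G-\frac12\dim U+\min\{\frac{p_2}2,\frac{p_1}4\}$, where $U$ is the unstable subgroup and $p_1,p_2$ are the multiplicities of the short and the long positive root. The conjectured value $\dim G-\frac12\dim U$ is therefore correct only for groups of isometries of real hyperbolic spaces. The problem reduces to a subset of the boundary of the symmetric space. For the homogeneous metric of the boundary this set has half the dimension of the boundary; its dimension for the smooth structure is decided by a count of near-collisions among lattice points of a nilpotent group after inversion and projection to the abelianization.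
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Let $G$ be a connected semisimple Lie group of $\mathbb R$-rank one with finite center. Its Lie algebra $\mathfrak g$ is the direct sum of a simple Lie algebra of rank one and a compact one, and the compact summand has no influence on the dynamics studied here. Following the convention of \cite{KP}, we assume throughout that $\mathfrak g$ is simple. Then $G$ is realized as a group of isometries of a Riemannian symmetric space $X$ of rank one and noncompact type.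

Let $\Gamma$ be a nonuniform lattice in $G$, let $a\in G\setminus\{1\}$ be such that $\operatorname{Ad}_a$ is $\mathbb R$-diagonalizable on $\mathfrak g$, and let $A$ be the maximal one-parameter subgroup of diagonalizable elements containing $a$. There is a homomorphism $\alpha\colon A\to(\mathbb R_{>0},\cdot)$ with $\alpha(a)>1$ such that
\[
\mathfrak g=\mathfrak g_{-2\alpha}\oplus\mathfrak g_{-\alpha}\oplus\mathfrak g_0\oplus\mathfrak g_{\alpha}\oplus\mathfrak g_{2\alpha}
\]
is the root space decomposition with respect to $A$. Put $p_1=\dim\mathfrak g_\alpha$ and $p_2=\dim\mathfrak g_{2\alpha}$. The group $G$ has a single positive root if and only if it consists of isometries of a real hyperbolic space; in that case one sets $p_1=0$ or $p_2=0$. In all other cases $X$ is a complex, quaternionic or octonionic hyperbolic space, with the multiplicities listed in Table~\ref{tab:values}. Let $U=\{u\in G: a^nua^{-n}\to1\text{ as }n\to\infty\}$ be the unstable subgroup; it equals $\exp(\mathfrak g_{-\alpha}\oplus\mathfrak g_{-2\alpha})$, so $\dim U=p_1+p_2$.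

On the noncompact space $\mathcal X=\Gamma\backslash G$ consider the discrete geodesic flow $T(x)=xa$. A point $x$ is \emph{divergent} if its forward orbit eventually leaves every compact set. It \emph{diverges on average} if for every compact $\mathcal K\subseteq\mathcal X$
\[
\lim_{n\to\infty}\frac1n\,\#\{0\le i<n: T^i(x)\in\mathcal K\}=0 .
\]
Such an orbit may return to a fixed compact set infinitely often, but it spends almost all of its time deep in the cusps. Let $\mathcal D$ be the set of points that diverge on average. The following facts are known; see \cite{KP}, where the conjecture below is posed.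
\begin{enumerate}
\item[(i)] The set of divergent points has Hausdorff dimension $\dim G-\dim U$.
\item[(ii)] $\dim G-\frac12\dim U-\frac{p_2}2\le\dim_H\mathcal D\le\dim G-\frac12\dim U+\frac{p_1}4$.
\item[(iii)] If $G$ consists of isometries of a real hyperbolic space, then $\dim_H\mathcal D=\dim G-\frac12\dim U$.
\end{enumerate}

\medskip
\noindent\textbf{Conjecture} (\cite{KP}). \emph{For every $G$ as above, $\dim_H\mathcal D=\dim G-\frac12\dim U$.}
\medskip

We determine $\dim_H\mathcal D$ for all $G$ and $\Gamma$.

\begin{theorem}\label{thm:main}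
Let $G,\Gamma,a$ be as above. Then
\[
\dim_H\mathcal D=\dim G-\tfrac12\dim U+\min\{\tfrac{p_2}2,\tfrac{p_1}4\}.
\]
Thus the conjectured equality holds if and only if $p_1=0$ or $p_2=0$, that is, if and only if $G$ consists of isometries of a real hyperbolic space. The upper bound in {\rm(ii)} is attained if and only if $p_1\le2p_2$.
\end{theorem}

For example, for $G=SU(2,1)$, where $p_1=2$, $p_2=1$ and $\dim G=8$, and any nonuniform lattice, such as $SU(2,1;\mathbb Z[i])$, the theorem gives $\dim_H\mathcal D=7$, whereas the conjecture predicts $6.5$.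

\begin{table}[h]
\centering
\begin{tabular}{lcc}
\hline
$X$ & $(p_1,p_2)$ & $\dim_H\mathcal D-(\dim G-\frac12\dim U)$\\
\hline
$\mathbf H^n_{\mathbb R}$ & $p_1p_2=0$ & $0$\\
$\mathbf H^n_{\mathbb C}$, $n\ge2$ & $(2(n-1),1)$ & $1/2$\\
$\mathbf H^2_{\mathbb H}$ & $(4,3)$ & $1$\\
$\mathbf H^n_{\mathbb H}$, $n\ge3$ & $(4(n-1),3)$ & $3/2$\\
$\mathbf H^2_{\mathbb O}$ & $(8,7)$ & $2$\\
\hline
\end{tabular}
\caption{The excess of $\dim_H\mathcal D$ over the conjectured value.}\label{tab:values}
\end{table}

The same dimension excess appears on every single unstable leaf.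

\begin{corollary}\label{cor:leaves}
For every $x\in\mathcal X$ the set $\{u\in U: xu\in\mathcal D\}$ has Hausdorff dimension $\frac12\dim U+\min\{\frac{p_2}2,\frac{p_1}4\}$.
\end{corollary}

\subsection{Where the factor one half comes from}

Whether $\Gamma g$ diverges on average depends only on the forward endpoint in $\partial X$ of the geodesic defined by $g$. So $\mathcal D$ is locally the product of a ball of dimension $\dim G-\dim U$ with a set $\Xi\subset\partial X$, and the conjecture says that $\Xi$ has half the dimension of the sphere $\partial X$.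

The following heuristic explains the half. On the modular surface, the excursions into the cusp of a geodesic ending at $\xi\in\mathbb R$ are coded by the maps $x\mapsto-1/(k+x)$, $k\in\mathbb Z$, and a value $|k|\approx R$ corresponds to an excursion of duration about $2\log R$. There are about $R$ integers $k\in[R,2R]$, and each of the maps contracts by $R^{-2}$. A Cantor set built from these maps has dimension about $\log R/\log R^2=\frac12$. Geometrically: on the way into the cusp the geodesic has no freedom, since it must aim at the parabolic point, and on the way out it is free. In $\mathbf H^n_{\mathbb R}$ the integers are replaced by a lattice in $\mathbb R^{n-1}$, which has about $R^{n-1}$ points of size $R$, and one obtains $\frac{n-1}2=\frac12\dim U$, in accordance with (iii).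

If $p_1,p_2>0$, the boundary minus a parabolic point is a two-step nilpotent group $N=\mathfrak v\times\mathfrak z$ with $\dim\mathfrak v=p_1$, $\dim\mathfrak z=p_2$, and the geodesic flow scales $\mathfrak v$ by $r$ and $\mathfrak z$ by $r^2$. The metric $d$ on $N$ adapted to this scaling has balls of volume $r^Q$, where
\[
Q=p_1+2p_2 .
\]
The heuristic goes through for $d$: there are $R^Q$ lattice points and the contraction is $R^{-2}$, and indeed $\Xi$ has dimension $Q/2$ for $d$ (Theorem~\ref{thm:boundary}). But $\dim_H\mathcal D$ is measured with a Riemannian metric, for which a small $d$-ball of radius $r$ is a flat box with $p_1$ sides of length $r$ and $p_2$ sides of length $r^2$. It can be covered by one round ball of radius about $r$, or by $r^{-p_1}$ round balls of radius $r^2$. For a set covered by $r^{-Q/2}$ such boxes this gives the bounds $\frac Q2$ and $\frac12(\frac Q2+p_1)$; the second is the upper bound in (ii). With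
\[
\sigma=\max\{0,2p_2-p_1\}
\]
one has, by treating the cases $2p_2\le p_1$ and $2p_2\ge p_1$ separately,
\begin{equation}\label{eq:exponent}
\tfrac Q2-\tfrac\sigma4=\min\{\tfrac Q2,\tfrac Q4+\tfrac{p_1}2\}=\tfrac12(p_1+p_2)+\min\{\tfrac{p_2}2,\tfrac{p_1}4\}.
\end{equation}
So Theorem~\ref{thm:main} says that the better of the two crude bounds is the truth: $\Xi$ is spread out in the directions of $\mathfrak v$ as much as its $d$-dimension allows. The reason is that the inversion of $N$, the analogue of $x\mapsto-1/x$, turns displacements along $\mathfrak z$ into displacements along $\mathfrak v$. Section~\ref{sec:model} shows this by hand in $\mathbf H^2_{\mathbb C}$.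

Sections~\ref{sec:reduction} and~\ref{sec:geometry} reduce the problem to $N$ and collect its geometry. Section~\ref{sec:upper} proves the upper bound. Section~\ref{sec:lower} constructs a Cantor subset of $\Xi$ and reduces the lower bound to a counting estimate, which is proved in Section~\ref{sec:count}. Appendix~\ref{app:inversion} proves the inversion formula in the generality needed for the octonionic plane.

\subsection{Conventions}

The letters $C,c>0$ denote constants that depend only on $G$, $\Gamma$ and on choices fixed once; they may change from line to line. We write $A_1\asymp A_2$ if $cA_2\le A_1\le CA_2$. The symbol $\dim_H$ refers to a Riemannian metric on the ambient manifold; any two such metrics are locally bi-Lipschitz, so the choice does not matter. We use four standard facts on Hausdorff dimension. It is stable under countable unions. If for a sequence $r\to0$ a set is covered by $Cr^{-s}$ sets of diameter at most $Cr$, then its dimension is at most $s$. If a probability measure $\mu$ on $F$ gives mass at most $r^s$ to all balls of small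 radius $r$ centered in $F$, then $F$ has dimension at least $s$ (the mass distribution principle). Finally, $\dim_H(E\times[0,1]^k)=\dim_HE+k$ for nonempty $E\subset\mathbb R^m$.

\section{Reduction to the boundary}\label{sec:reduction}

\subsection{The set of endpoints}

Write $A=\{a_s\}_{s\in\mathbb R}$ with $\alpha(a_s)=e^s$, and $a=a_\tau$ with $\tau>0$. Let $K$ be a maximal compact subgroup whose Cartan involution is $-1$ on the Lie algebra of $A$, and $X=G/K$ with the distance $d_X$ scaled so that $s\mapsto ga_sK$ is a unit speed geodesic. The boundary $\partial X$ is the set of classes of geodesic rays at bounded distance from each other. The stabilizer of the endpoint of the ray $a_sK$, $s\ge0$, is $P=Z_G(A)\exp(\mathfrak g_\alpha\oplus\mathfrak g_{2\alpha})$, and $\partial X=G/P$ is a smooth manifold of dimension $p_1+p_2=\dim U$. Let $\kappa\colon G\to G/P=\partial X$ be the projection; $\kappa(g)$ is the forward endpoint of $s\mapsto ga_sK$.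

\begin{lemma}\label{lem:reduction}
There is a set $\Xi\subset\partial X$ with $\{g\in G:\Gamma g\in\mathcal D\}=\kappa^{-1}(\Xi)$, and
\begin{equation}\label{eq:product}
\dim_H\mathcal D=\dim G-\dim U+\dim_H\Xi .
\end{equation}
A point $\xi$ lies in $\Xi$ if and only if for one (equivalently, every) geodesic ray $c$ to $\xi$ and every compact $\mathcal K\subset\Gamma\backslash X$ the proportion of $s\in[0,S]$ with $\Gamma c(s)\in\mathcal K$ tends to $0$ as $S\to\infty$.
\end{lemma}

\begin{proof}
For $b\in P$ the set $\{a^{-n}ba^n:n\ge0\}$ has compact closure $\mathcal B$, because $\operatorname{Ad}_{a^{-1}}$ contracts $\mathfrak g_\alpha\oplus\mathfrak g_{2\alpha}$. Since $T^n(xb)=T^n(x)\,a^{-n}ba^n$, the condition $T^n(xb)\in\mathcal K$ implies that $T^n(x)$ lies in the compact set $\mathcal K\mathcal B^{-1}$. So $\mathcal D$ is invariant under right multiplication by $P$, which gives $\Xi$. As $\kappa$ is a submersion, $\kappa^{-1}(\Xi)$ is covered by countably many pieces diffeomorphic to the product of a relatively open piece of $\Xi$ with a ball of dimension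 $\dim P=\dim G-\dim U$, and $G\to\mathcal X$ is a local diffeomorphism. This proves \eqref{eq:product}.

Let $c(s)=ga_sK$. The map $\Gamma\backslash G\to\Gamma\backslash X$ is proper because $K$ is compact, so $\Gamma g\in\mathcal D$ if and only if the proportion of $i<n$ with $\Gamma c(i\tau)\in\mathcal K$ tends to $0$ for every compact $\mathcal K\subset\Gamma\backslash X$. For $s\in[i\tau,(i+1)\tau]$ the points $c(s)$ and $c(i\tau)$ are at distance at most $\tau$, and two rays $c,c'$ to the same endpoint satisfy $\sup_sd_X(c(s),c'(s))<\infty$. Since bounded neighborhoods of compact sets are compact, one may pass from discrete to continuous time and from one ray to another by enlarging $\mathcal K$.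
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:leaves}, given Theorem~\ref{thm:main}]
By \eqref{eq:product} and Theorem~\ref{thm:main}, $\dim_H\Xi=\frac12\dim U+\min\{\frac{p_2}2,\frac{p_1}4\}>0$. Let $x=\Gamma g$. The group $U$ acts simply transitively on the complement of the backward endpoint of $s\mapsto a_sK$, so $u\mapsto\kappa(gu)$ is a diffeomorphism from $U$ onto $\partial X$ minus one point. It carries $\{u:xu\in\mathcal D\}$ to $\Xi$ minus at most one point.
\end{proof}

If $p_1=0$ or $p_2=0$, Theorem~\ref{thm:main} is statement (iii). \emph{From now on $p_1,p_2>0$.} By \eqref{eq:exponent} and \eqref{eq:product}, Theorem~\ref{thm:main} is then equivalent to $\dim_H\Xi=\frac Q2-\frac\sigma4$. The description of $\Xi$ in Lemma~\ref{lem:reduction} involves only the action on $X$, so we replace $G$ and $\Gamma$ by their images in $\operatorname{Isom}(X)$; the kernel is finite.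

\subsection{Cusps}

For a ray $c$ to $p\in\partial X$ the Busemann function $b(x)=\lim_{s\to\infty}(d_X(x,c(s))-s)$ is smooth with $|\nabla b|=1$, and its sublevel sets are the \emph{horoballs} centered at $p$. The \emph{signed depth} of $x$ in the horoball $\{b\le b_0\}$ is $b_0-b(x)$; its absolute value is the distance from $x$ to the boundary horosphere. The structure of $\Gamma\backslash X$ at infinity is given by the following theorem of Garland and Raghunathan; this is where $\Gamma$ being a nonuniform lattice enters.

\begin{proposition}[\cite{GR}]\label{prop:cusps}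
There are a nonempty $\Gamma$-invariant set $\mathcal P\subset\partial X$ of parabolic points, finite modulo $\Gamma$ and hence countable, and a $\Gamma$-equivariant family of pairwise disjoint closed horoballs $\mathcal H_p$ centered at $p\in\mathcal P$, such that $\Gamma$ acts cocompactly on $X_0=X\setminus\bigcup_p\operatorname{int}\mathcal H_p$. For $p\in\mathcal P$ the group $\Gamma\cap N_p$ is a lattice in the unipotent radical $N_p$ of the stabilizer of $p$ in $G$.
\end{proposition}

Let $\mathcal H_p(h)\subset\mathcal H_p$ be the set of points of depth at least $h\ge0$. For $x\in\mathcal H_p$ the depth equals $d_X(x,X_0)$, because $\partial\mathcal H_p\subset X_0$. The function $d_X(\cdot,X_0)$ is continuous and $\Gamma$-invariant, so it is bounded on compact subsets of $\Gamma\backslash X$; conversely its sublevel sets are compact modulo $\Gamma$. Hence, for any ray $c$ to $\xi$,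
\begin{equation}\label{eq:Xi}
\xi\in\Xi\iff\text{for all } h\ge0:\quad\frac1S\,\Big|\Big\{s\in[0,S]:c(s)\notin\bigcup_p\mathcal H_p(h)\Big\}\Big|\to0 .
\end{equation}

\subsection{Coordinates adapted to a cusp}

Fix a point of $\mathcal P$ and call it $\infty$. Put $N=N_\infty$ and $\Lambda=\Gamma\cap N$. Choose a point $0\in\partial X\setminus\{\infty\}$ and let $o$ be the point of the geodesic $(0,\infty)$ on $\partial\mathcal H_\infty$. The map $n\mapsto n\cdot0$ is a diffeomorphism from $N$ onto $\partial X\setminus\{\infty\}$, by which we identify the two. We use four kinds of isometries of $X$.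
\begin{itemize}
\item $L_n$ is the action of $n\in N$. On the boundary it is left multiplication by $n$.
\item $\delta_{e^s}=\exp sH$, $H\in\mathfrak g$, are the transvections along $(0,\infty)$, directed so that $\delta_{e^s}o\to\infty$ at unit speed as $s\to+\infty$. The Lie algebra of $N$ is $\mathfrak v\oplus\mathfrak z$, the sum of the eigenspaces of $\operatorname{ad}H$ for $1$ and $2$, of dimensions $p_1$ and $p_2$.
\item $M$ is the group of isometries fixing $(0,\infty)$ pointwise. Its elements commute with the $\delta_r$ and act on $N$ by automorphisms preserving $\mathfrak v$ and $\mathfrak z$.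
\item $\iota$ is the geodesic symmetry at $o$, which we call the \emph{inversion}. It is an involution that swaps $0$ and $\infty$, commutes with $M$, and satisfies $\iota\delta_r=\delta_{1/r}\iota$.
\end{itemize}
In exponential coordinates $N=\mathfrak v\times\mathfrak z$ with
\[
(z,t)(z',t')=(z+z',\,t+t'+\tfrac12[z,z']),\qquad\delta_r(z,t)=(rz,r^2t),
\]
the point $0$ is the identity, and $\pi(z,t)=z$ is a homomorphism $N\to\mathfrak v$. Every point of $X$ is uniquely $(n,y)=L_n\delta_yo$ with $n\in N$ and \emph{height} $y>0$; the function $-\log y$ is a Busemann function at $\infty$, and $\mathcal H_\infty=\{y\ge1\}$.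

An isometry fixing $0$ and $\infty$ translates the geodesic $(0,\infty)$, so it has the form $\delta_\rho m$ with unique $\rho>0$, $m\in M$. Let $\gamma\in\operatorname{Isom}(X)$ with $\gamma\infty\ne\infty$, and put $p=\gamma\infty$, $v=\gamma^{-1}\infty$. Then $L_p^{-1}\gamma L_v\iota$ fixes $0$ and $\infty$, which gives the \emph{Bruhat form}
\begin{equation}\label{eq:bruhat}
\gamma=L_p\,\delta_\rho\,m\,\iota\,L_v^{-1},\qquad\rho=\rho_\gamma>0,\quad m\in M .
\end{equation}
Inverting gives $\gamma^{-1}=L_v\delta_\rho m^{-1}\iota L_p^{-1}$, so $\rho_{\gamma^{-1}}=\rho_\gamma$. By \eqref{eq:bruhat}, the action of $\Gamma$ on $N$ is understood once we have a formula for $\iota$.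

\section{Inversion, gauge and excursions}\label{sec:geometry}

\subsection{The inversion formula}\label{subsec:inversion}

Let $\theta=\operatorname{Ad}(\iota)$ be the Cartan involution at $o$, with eigenspaces $\mathfrak k$ for $+1$ and $\mathfrak p\ni H$ for $-1$, and let $B$ be the Killing form; $-B(\cdot,\theta\cdot)$ is positive definite. Define inner products on $\mathfrak v$ and $\mathfrak z$ and maps $j_t\colon\mathfrak v\to\mathfrak v$, linear in $t\in\mathfrak z$, by
\begin{equation}\label{eq:jdef}
\langle z,z'\rangle=-\frac{B(z,\theta z')}{B(H,H)},\qquad\langle t,t'\rangle=-\frac{8B(t,\theta t')}{B(H,H)},\qquad j_tz=-2[t,\theta z].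
\end{equation}
The group $M$ preserves $B$, commutes with $\theta$ and fixes $H$, so it preserves both norms. If $[H,Y]=\lambda Y$, then $[\theta Y,Y]$ lies in $\mathfrak p$ and commutes with $H$, so it is a multiple of $H$ because the rank is one; from $B([\theta Y,Y],H)=B(\theta Y,[Y,H])=-\lambda B(Y,\theta Y)$ we find
\begin{equation}\label{eq:norms}
[\theta z,z]=|z|^2H\quad(z\in\mathfrak v),\qquad[\theta t,t]=\tfrac14|t|^2H\quad(t\in\mathfrak z).
\end{equation}

\begin{lemma}\label{lem:inversion}
For $z,z'\in\mathfrak v$ and $t\in\mathfrak z$,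
\[
|j_tz|=|t||z|,\qquad\langle j_tz,z\rangle=0,\qquad j_t^2=-|t|^2,\qquad\langle t,[z,z']\rangle=-4\langle j_tz,z'\rangle,
\]
and for $(z,t)\ne0$
\begin{equation}\label{eq:inversion}
\iota(z,t)=\Big(\frac{-2(|z|^2z+j_tz)}{|z|^4+|t|^2},\ \frac{-4t}{|z|^4+|t|^2}\Big).
\end{equation}
\end{lemma}

We prove the lemma here for the complex and quaternionic spaces by a matrix computation, which is also used later. Appendix~\ref{app:inversion} reduces the general case, and with it $\mathbf H^2_{\mathbb O}$, to $\mathbf H^2_{\mathbb C}$.

\begin{proof}[Proof for $\mathbf H^{k+1}_{\mathbb F}$, $\mathbb F\in\{\mathbb C,\mathbb H\}$, $k\ge1$]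
On the right $\mathbb F$-vector space $\mathbb F^{k+2}$ take the form $\bar x_0y_{k+1}+\sum_{i=1}^k\bar x_iy_i+\bar x_{k+1}y_0$. Points of $X$ are the negative lines, boundary points are the null lines. Since $G$ is transitive on pairs of distinct boundary points and the $\delta_r$ are transitive on $(0,\infty)$, we may take $\infty=[1,0,0]$, $0=[0,0,1]$, $o=[1,0,-1]$, in block notation. For a column $z\in\mathbb F^k$ and $t\in\operatorname{Im}\mathbb F$ put
\[
E(z,t)=\begin{pmatrix}0&-z^*&t/2\\0&0&z\\0&0&0\end{pmatrix},\qquad H=\begin{pmatrix}1&0&0\\0&0&0\\0&0&-1\end{pmatrix},\qquad J=\begin{pmatrix}0&0&1\\0&I&0\\1&0&0\end{pmatrix}.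
\]
Then $[H,E(z,t)]=E(z,2t)$, so $\mathfrak v=\mathbb F^k$ and $\mathfrak z=\operatorname{Im}\mathbb F$, and $\exp E(z,t)\cdot0=[x_0,z,1]$ with $x_0=\frac12(-|z|^2+t)$. The matrix $J$ preserves the form and is $-1$ on $o$ and $+1$ on $o^\perp$, so it induces $\iota$, and $\theta Y=JYJ$. Multiplying matrices,
\[
[\theta E(z,0),E(z,0)]=z^*z\,H,\qquad[\theta E(0,t),E(0,t)]=-\tfrac{t^2}4H,
\]
\[
[E(0,t),\theta E(z,0)]=E(-\tfrac12zt,0),\qquad[E(z,0),E(z',0)]=E(0,-4\operatorname{Im}z^*z').
\]
By \eqref{eq:norms} the norms \eqref{eq:jdef} are the standard ones, and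
\begin{equation}\label{eq:jmodel}
j_tz=zt,\qquad[z,z']=-4\operatorname{Im}z^*z' .
\end{equation}
Now $|zt|=|z||t|$, $\langle zt,z\rangle=\operatorname{Re}(\bar t)|z|^2=0$, $t^2=-|t|^2$, and $\langle t,[z,z']\rangle=-4\operatorname{Re}(\bar tz^*z')=-4\langle zt,z'\rangle$. Finally $J[x_0,z,1]=[1,z,x_0]=[x_0^{-1},zx_0^{-1},1]$ with $x_0^{-1}=-2(|z|^2+t)/(|z|^4+|t|^2)$, which is \eqref{eq:inversion}.
\end{proof}

The last identity of the lemma shows $[\mathfrak v,\mathfrak v]=\mathfrak z$: a vector $t$ orthogonal to all brackets has $j_t=0$, hence $t=0$.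

\subsection{The gauge metric and the smooth metric}

Put $|(z,t)|=(|z|^4+|t|^2)^{1/4}$ and $d(x,x')=|x^{-1}x'|$. Then $|\delta_rx|=r|x|$, $|mx|=|x|$ for $m\in M$, $|x^{-1}|=|x|$, and $|\pi x-\pi x'|\le d(x,x')$. The function $d$ is a left-invariant metric, the \emph{gauge metric}. For the triangle inequality let $x=(z,t)$, $x'=(z',t')$, and let $s\in\mathfrak z$ be a unit vector of which $t''=t+t'+\frac12[z,z']$ is a nonnegative multiple. Then $|xx'|^2$ is the modulus of the complex number
\[
|z+z'|^2+i|t''|=\big(|z|^2+i\langle s,t\rangle\big)+\big(|z'|^2+i\langle s,t'\rangle\big)+2\big(\langle z,z'\rangle-i\langle j_sz,z'\rangle\big).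
\]
Since $z$ and $j_sz$ are orthogonal and of equal length, the last bracket has modulus at most $|z||z'|$, so $|xx'|^2\le|x|^2+|x'|^2+2|z||z'|\le(|x|+|x'|)^2$.

Lebesgue measure on $\mathfrak v\times\mathfrak z$ is a Haar measure, and by scaling a $d$-ball $B(x,r)$ has measure proportional to $r^Q$. Consequently, for $r'\le r$, an $r'$-separated subset of $B(x,r)$ has at most $C(r/r')^Q$ points. We also record two consequences of \eqref{eq:inversion} and $|\,|z|^2z+j_tz|^2=|z|^2(|z|^4+|t|^2)$: for $x=(z,t)\neq0$,
\begin{equation}\label{eq:normiota}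
|\pi\iota(x)|=\frac{2|z|}{|x|^2},\qquad|\iota(x)|=\frac2{|x|}.
\end{equation}

To compare $d$ with the smooth structure, put $d_E(x,x')=|z''|+|t''|$ where $x^{-1}x'=(z'',t'')$. For $x=(z,t)$, $x'=(z',t')$ we have $z''=z'-z$ and $t''=t'-t-\frac12[z,z'-z]$, so on compact subsets of $N$ the function $d_E$ is comparable to the Euclidean distance of the coordinates, hence to a Riemannian distance on $\partial X$. Directly from the definitions,
\begin{equation}\label{eq:compare}
d_E\le d+d^2,\qquad d\le2d_E^{1/2}\ \text{ if }d_E\le1 .
\end{equation}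
We can now state what we prove in the rest of the paper. Part (b) is equivalent to Theorem~\ref{thm:main} for $p_1,p_2>0$.

\begin{theorem}\label{thm:boundary}
Let $p_1,p_2>0$.
\begin{enumerate}
\item[(a)] With respect to the gauge metric $d$, the set $\Xi\cap N$ has Hausdorff dimension $\frac Q2$.
\item[(b)] With respect to the smooth structure of $\partial X$, $\dim_H\Xi=\frac Q2-\frac\sigma4$.
\end{enumerate}
\end{theorem}

\subsection{How isometries distort the gauge}

For $p\in N$ and $h>0$ the \emph{horoball at $p$ with tip $h$} is $L_p\delta_h\iota\{y\ge1\}$; its boundary meets the geodesic $(p,\infty)$ at height $h$. Every horoball centered in $N$ is of this form. The maps $L_n$ and $m\in M$ preserve tips, $\delta_r$ multiplies them by $r$, and for $\gamma$ as in \eqref{eq:bruhat}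
\begin{equation}\label{eq:tip}
\gamma\{y\ge k\}=L_p\delta_{\rho/k}\iota\{y\ge1\}\ \text{ is the horoball at $p$ with tip }\rho_\gamma/k .
\end{equation}
The Euclidean identity $|x^{-1}-y^{-1}|=|x-y|/(|x||y|)$ has an exact analogue for $d$. We obtain it by expressing $d$ through distances between horoballs, which are invariant under isometries.

\begin{lemma}\label{lem:conformal}
Let $\gamma$ be as in \eqref{eq:bruhat} and $x,x'\in N\setminus\{v\}$.
\begin{enumerate}
\item[(a)] $d(\gamma x,\gamma x')=\dfrac{2\rho\,d(x,x')}{d(v,x)\,d(v,x')}$ and $d(p,\gamma x)=\dfrac{2\rho}{d(v,x)}$.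
\item[(b)] $\gamma$ maps the horoball at $x$ with tip $h$ to the horoball at $\gamma x$ with tip $2\rho h/d(v,x)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:bruhat} it suffices to treat $\gamma=\iota$, where $p=v=0$ and $\rho=1$; the second part of (a) is then \eqref{eq:normiota}. Let $x\ne0$ and $g=\iota L_x\iota$. Then $g\infty=\iota(x)$, $g^{-1}\infty=\iota(x^{-1})$ and $g0=0$. Evaluating the Bruhat form of $g$ at $0$ gives $0=\iota(x)\cdot\delta_{\rho_g}m\,\iota\big(\iota(x^{-1})^{-1}\big)$, so by \eqref{eq:normiota} $2/|x|=\rho_g\cdot2/|\iota(x^{-1})|=\rho_g|x|$, that is, $\rho_g=2/|x|^2$. The image under $\iota$ of the horoball at $x$ with tip $h$ is $\iota L_x\delta_h\iota\{y\ge1\}=g\{y\ge1/h\}$, which by \eqref{eq:tip} has tip $2h/|x|^2$. This is (b).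

For two horoballs with distinct centers let the signed distance be the signed length of the segment of the geodesic joining the centers that runs from the boundary of the first to the boundary of the second. For $\{y\ge1/h\}$ and a horoball with tip $k'$ it is $-\log h-\log k'$. Given horoballs at $x\ne x'$ with tips $h,k$, apply $\iota L_x^{-1}$: the first becomes $\{y\ge1/h\}$, and the second gets tip $2k/d(x,x')^2$ by (b). So their signed distance is $2\log d(x,x')-\log h-\log k-\log2$. If $x,x'\ne0$, the images under $\iota$ have tips $2h/|x|^2$, $2k/|x'|^2$ and the same signed distance. Equating the two expressions gives $d(\iota x,\iota x')=2d(x,x')/(|x||x'|)$.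
\end{proof}

\subsection{Excursions into a horoball}

For $\xi\in N$ let $c_\xi(s)=(\xi,e^{-s})=L_\xi\delta_{e^{-s}}o$, the unit speed geodesic from $\infty$ to $\xi$; time $s$ corresponds to scale $e^{-s}$ on $N$. The next lemma says that the depth of $c_\xi$ in a horoball is, up to a bounded error, a tent function whose peak is determined by the tip and by the distance from $\xi$ to the center.

We recall that the Hessian of a Busemann function $b$ has the eigenvalue $0$ on $\nabla b$ and the eigenvalues $1,2$ on $(\nabla b)^\perp$. Indeed, take $b=-\log y$, so that $\nabla b=-\dot c$ along $c(s)=\delta_{e^s}o$ and its $N$-translates. If $[H,Y]=\lambda Y$ with $\lambda\in\{1,2\}$, the variation field of the geodesics $\exp(\epsilon Y)c$ is $\mathcal J(s)=e^{-\lambda s}(\delta_{e^s})_*\mathcal J(0)$. Transvections induce parallel transport along $c$, so $\nabla_{\mathcal J}\nabla b=-\nabla_{\dot c}\mathcal J=\lambda\mathcal J$.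

\begin{lemma}\label{lem:excursion}
Let $\mathcal H$ be the horoball at $p\in N$ with tip $\rho$, let $\xi\in N$ with $r=d(p,\xi)>0$, and let $D(s)$ be the signed depth of $c_\xi(s)$ in $\mathcal H$. Then $D$ is strictly concave, and there is $s^*$ such that for all $s\in\mathbb R$
\[
D(s^*)-|s-s^*|\le D(s)\le D(s^*)-\log\cosh(s-s^*),
\]
and $|s^*+\log r|\le C$, $|D(s^*)-\log(\rho/r)|\le C$.
\end{lemma}

\begin{proof}
The function $b=-D$ is the restriction of a Busemann function to $c_\xi$, hence $1$-Lipschitz, which gives the lower bound for any $s^*$. We have $|b'|<1$, since otherwise $\dot c_\xi$ would be parallel to the gradient at some time and $p$ would be an endpoint of $c_\xi$. The Hessian bound gives $b''\ge1-b'^2>0$. Writing $b'=\tanh\varphi$, this reads $\varphi'\ge1$. So $\varphi$ has a unique zero $s^*$ and $|b'(s)|\ge\tanh|s-s^*|$; integrating from $s^*$ gives the upper bound.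

The isometry $\delta_{1/r}L_\xi^{-1}$ sends $c_\xi(s)$ to $c_0(s+\log r)$ and $\mathcal H$ to a horoball with tip $\rho/r$ at a point of the sphere $|p|=1$, and multiplying the tip by $k$ adds $\log k$ to the depth. So it suffices to bound the maximum point $s_p^*$ and the maximum of the depth $D_p(s)$ of $c_0(s)$ in the horoball at $p$ with tip $1$, for $|p|=1$. The function $D_p(s)$ is the logarithm of the height of $\iota L_p^{-1}c_0(s)$, hence continuous in $(p,s)$. If $p$ is near $q$, then $D_p(s_q^*\pm1)<D_p(s_q^*)$, so $|s_p^*-s_q^*|\le1$ by concavity. Thus $s_p^*$ and $D_p(s_p^*)$ are locally bounded, and therefore bounded on the compact sphere.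
\end{proof}

\section{The mechanism in the complex hyperbolic plane}\label{sec:model}

Let $X=\mathbf H^2_{\mathbb C}$, so $p_1=2$, $p_2=1$, $Q=4$, $\sigma=0$. Theorem~\ref{thm:boundary} asserts that $\Xi\subset S^3$ has dimension $2$; the conjecture predicts $\frac32$. This section is a guide to Sections~\ref{sec:lower} and~\ref{sec:count} and is not used in the proofs.

By \eqref{eq:jmodel}, $N=\mathbb C\times i\mathbb R$ with $(z,t)(z',t')=(z+z',t+t'-2i\operatorname{Im}\bar zz')$ and $j_tz=tz$. As a model lattice take $\Lambda_0=\mathbb Z[i]\times i\mathbb Z$, and let $\mathcal E_R$ be the set of $\lambda=(z,t)\in\Lambda_0$ with $R\le|\lambda|\le2R$ and $|z|\ge R/2$; it has $\asymp R^4$ elements. The maps $x\mapsto\iota(\lambda x)$ play the role of $x\mapsto-1/(k+x)$. (In Section~\ref{sec:lower}, $\iota$ is replaced by an element of $\Gamma$.) By Lemma~\ref{lem:conformal}, three scales occur: the points $\iota(\lambda)$, $\lambda\in\mathcal E_R$, lie at gauge distance $\asymp R^{-1}$ from $0$; they are $cR^{-2}$-separated; and the next generation $\iota(\lambda\,\iota(\lambda'))$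 lies at distance $\asymp R^{-3}$ from $\iota(\lambda)$. With $R^4$ children and contraction $R^{-2}$ per generation, the gauge dimension is $2$.

The set $\mathcal E_R$ consists of about $R^2$ vertical columns of about $R^2$ points. If the inversion preserved this structure, each generation would offer $R^2$ horizontal positions with contraction $R^{-2}$ and $R^2$ vertical positions with Euclidean contraction $R^{-4}$, and the Euclidean dimension would be $1+\frac12$. In general this count gives $\frac{p_1}2+\frac{2p_2}4=\frac12\dim U$, the conjectured value. But by \eqref{eq:inversion}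
\[
w(z,t):=\pi\iota(z,t)=\frac{-2z}{|z|^2-t}
\]
depends on $t=i\tau$, with $|\partial_\tau w|=2|z|/|(z,t)|^4\asymp R^{-3}$ on $\mathcal E_R$. The inversion lays each column out horizontally, with spacing $R^{-3}$, which is exactly the size of the cluster formed by the descendants of one point. The $R^4$ points $w(\lambda)$ lie in a disc of radius $2/R$, which has room for $R^4$ cells of size $R^{-3}$. If few of the points share a cell, then already the projection of the Cantor set to $\mathbb C$ has dimension $\log R^4/\log R^2=2$.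

To count collisions, undo the Euclidean inversion: put $u=-2w/|w|^2=z+tz/|z|^2$. Then $|w-w'|\le CR^{-3}$ becomes $|u-u'|\le C/R$. The point $u$ lies on the line through $z$ orthogonal to $z$, so $z$ lies on the circle with diameter $[0,u]$; a collision with $(z',t')$ forces $z'$ into an annulus of radius $\asymp R$ and width $\asymp1/R$ around that circle (Figure~\ref{fig:thales}). The annulus has bounded area, so one expects boundedly many lattice points $z'$ in it. For an individual circle this fails. Let $R=5^k$ and $u=2R$. The $2k+1$ Gaussian integers $\omega=\pm(2+i)^l(2-i)^{2k-l}$, $0\le l\le2k$, with the sign chosen so that $\operatorname{Re}\omega\ge0$, are distinct and have modulus $R$; each $z'=R+\omega$ with $t'=u\bar z'-|z'|^2\in i\mathbb Z$ gives an element of $\mathcal E_R$ with $u'=u$, since $|z'|\ge R$ and $|(z',t')|^2=|u||z'|\in[2R^2,4R^2]$.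

\begin{figure}[h]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (2,0) circle (2);
\draw[dashed,gray] (2,0) circle (1.85);
\draw[dashed,gray] (2,0) circle (2.15);
\draw (0,0) -- (4,0);
\draw[thick] (0,0) -- (2.684,1.879) -- (4,0);
\draw[thick] (0,0) -- (1.29,-1.95) -- (4.06,-0.12);
\fill (0,0) circle (1.5pt) node[left=5pt] {$0$};
\fill (4,0) circle (1.5pt) node[above right=3pt] {$u$};
\fill (4.06,-0.12) circle (1.5pt) node[below right=3pt] {$u'$};
\fill (2.684,1.879) circle (1.5pt) node[above right=3pt] {$z$};
\fill (1.29,-1.95) circle (1.5pt) node[below left=3pt] {$z'$};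
\end{tikzpicture}
\caption{In $\mathbf H^2_{\mathbb C}$ the point $u=z+tz/|z|^2$ satisfies $u-z\perp z$, so $z$ lies on the circle with diameter $[0,u]$. If $|z|,|z'|,|u|\asymp R$ and $u'=z'+t'z'/|z'|^2$ is within $C/R$ of $u$, then $z'$ lies in an annulus of width $\asymp1/R$ (dashed) around this circle.}\label{fig:thales}
\end{figure}

On average, however, the expectation is correct up to a logarithm, and this is seen by fixing $z,z'$ and counting $t$. From $\operatorname{Re}(u'\bar z')=|z'|^2$ and $|u-u'|\le C/R$ we get
\[
\big|\operatorname{Re}(z\bar z')-|z'|^2-\tau\operatorname{Im}(z\bar z')/|z|^2\big|\le C .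
\]
If the lines $\mathbb Rz$ and $\mathbb Rz'$ make an angle $\varphi\in[\Phi,2\Phi]$ with $\Phi\ge1/R$, then $|\operatorname{Im}z\bar z'|\asymp R^2\Phi$, so there are at most $C/\Phi$ integers $\tau$, and then at most $C$ values of $t'$. For fixed $z$ there are at most $CR^2\Phi$ such $z'$. Each dyadic value of $\Phi$ contributes $CR^2$ per $z$, in total $CR^4\log R$ colliding pairs. (The $z'$ at bounded distance from $\mathbb Rz$ contribute $CR^4$; see Section~\ref{subsec:spheres}.) So all but a proportion $C/\log R$ of the $\lambda\in\mathcal E_R$ collide with at most $(\log R)^2$ others, and discarding the exceptions costs nothing in dimension.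

In general there are $R^Q$ points and $R^{2p_1}$ cells of size $R^{-3}$ in a ball of radius $R^{-1}$ in $\mathfrak v$. If $Q>2p_1$, collisions of multiplicity $R^{Q-2p_1}$ are unavoidable. This is the meaning of $\sigma=\max\{0,Q-2p_1\}$.

\section{The upper bound}\label{sec:upper}

We make precise that the first half of each excursion is forced. Let $\Omega\subset N$ be compact. For $h,\eta>0$ and $S\in\mathbb N$ let
\[
\Xi_S=\Big\{\xi\in\Omega\setminus\mathcal P:\ \Big|\Big\{s\in[0,S]:c_\xi(s)\notin\bigcup_p\mathcal H_p(h)\Big\}\Big|\le\eta S\Big\}.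
\]
By \eqref{eq:Xi}, $(\Xi\setminus\mathcal P)\cap\Omega\subset\bigcup_{S_0}\bigcap_{S\ge S_0}\Xi_S$ for all $h,\eta$.

\begin{proposition}\label{prop:cover}
For every $\varepsilon>0$ there are $h,\eta>0$ such that, for all large $S$, the set $\Xi_S$ is covered by $e^{(Q/2+\varepsilon)S}$ $d$-balls of radius $e^{-S}$ centered in $\Omega$.
\end{proposition}

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:boundary}]
The set $\mathcal P$ is countable and $N$ is a countable union of compact sets, so it suffices to bound the dimension of $\bigcap_{S\ge S_0}\Xi_S$. Proposition~\ref{prop:cover} gives the bound $\frac Q2+\varepsilon$ for $d$. By \eqref{eq:compare} a $d$-ball of radius $r\le1$ centered in $\Omega$ has Euclidean diameter at most $Cr$, so $\dim_H\Xi\le\frac Q2+\varepsilon$. Such a ball is also the left translate, by an element of $\Omega$, of a subset of the box $|z|\le r$, $|t|\le r^2$, which is covered by $Cr^{-p_1}$ Euclidean balls of radius $r^2$. Left translations by elements of $\Omega$ are affine in the coordinates with bounded linear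 parts. So $\Xi_S$ is covered by $Ce^{(Q/2+\varepsilon+p_1)S}$ sets of Euclidean diameter $Ce^{-2S}$, and $\dim_H\Xi\le\frac12(\frac Q2+\varepsilon+p_1)$. Let $\varepsilon\to0$ and use \eqref{eq:exponent}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cover}]
The constants $C$ do not depend on $h>1$, $\eta$, $S$.

\emph{Itineraries.} Let $\xi\in\Xi_S$. For $p\in\mathcal P\setminus\{\infty\}$ the set of times $s\in\mathbb R$ with $c_\xi(s)\in\mathcal H_p$ is empty or a compact interval, by Lemma~\ref{lem:excursion} and $\xi\ne p$. It lies in $(0,\infty)$, because $c_\xi(s)\in\mathcal H_\infty$ for $s\le0$. Also $c_\xi([0,S])$ does not meet $\mathcal H_\infty(h)$. Let $I_1<\dots<I_m$, $I_i=[s_i^-,s_i^+]$, be those of these intervals, intersected with $[0,S]$, that contain a time at which $c_\xi$ is in $\mathcal H_p(h)$. They are disjoint, and their complement in $[0,S]$ has measure at most $\eta S$. At most one of them is truncated at $S$, and the others have length at least $2h$ because depth is $1$-Lipschitz. So $2m\le S/h+2$. The \emph{itinerary}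 of $\xi$ is the nondecreasing sequence $\lfloor s_1^-\rfloor\le\lfloor s_1^+\rfloor\le\dots\le\lfloor s_m^+\rfloor$ in $\{0,\dots,S\}$. There are $\binom{S+k}k$ nondecreasing sequences of length $k$, and $\sum_k\binom{S+k}kx^k=(1-x)^{-S-1}$. With $x=1/h$, the number of itineraries is at most $h^{S/h+2}(1-1/h)^{-S-1}\le e^{\varepsilon_1(h)S}$ for large $S$, where $\varepsilon_1(h)\to0$ as $h\to\infty$.

Fix an itinerary and let $E\subset\Xi_S$ be the set of points that have it. We cover $E$ successively by balls of radius $e^{-s}$ centered in $E$ for $s=0,\lfloor s_1^-\rfloor,\lfloor s_1^+\rfloor,\dots,\lfloor s_m^+\rfloor,S$, starting with $C_\Omega$ balls for $s=0$. In each step $s\to s'$ we bound the number of balls of radius $e^{-s'}$ needed for $E\cap B(\xi_0,e^{-s})$, $\xi_0\in E$; the centers are taken from a maximal $e^{-s'}$-separated subset.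

\emph{Free steps} ($0\to\lfloor s_1^-\rfloor$, $\lfloor s_i^+\rfloor\to\lfloor s_{i+1}^-\rfloor$, $\lfloor s_m^+\rfloor\to S$). The volume bound gives $Ce^{Q(s'-s)}$ balls. The $m+1$ free steps have total length at most $\eta S+m+1$.

\emph{Excursion steps} ($s=\lfloor s_i^-\rfloor\to s'=\lfloor s_i^+\rfloor$). First, only boundedly many horoballs can be entered. Let $\xi\in E\cap B(\xi_0,e^{-s})$ and write $\xi=\xi_0\cdot\delta_{e^{-s}}x$ with $|x|\le1$. Then $c_\xi(s)=L_{\xi_0}\delta_{e^{-s}}L_xo$ is at distance $d_X(L_xo,o)\le C$ from $c_{\xi_0}(s)$. The horoball $\mathcal H_p$ of the $i$-th excursion of $\xi$ contains $c_\xi(s_i^-)$, and hence the unit ball of $X$ about the point at distance $1$ from $c_\xi(s_i^-)$ in the direction of $p$. These unit balls are disjoint for distinct $p$ and lie within distance $C+3$ of $c_{\xi_0}(s)$, so at most $C$ points $p$ occur.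

Second, $\xi$ is close to $p$. Let $[s_i^-,\tilde s]$ be the untruncated interval, $\tilde s\ge s_i^+$. The depth $D$ vanishes at both ends, and $\log\cosh x\ge|x|-\log2$, so Lemma~\ref{lem:excursion} shows that $\tilde s-s^*$ and $s^*-s_i^-$ both lie in $[D(s^*),D(s^*)+\log2]$. Hence $\frac12(s_i^-+\tilde s)=s^*+O(1)=-\log d(p,\xi)+O(1)$, and $d(p,\xi)\le Ce^{-(s+s')/2}$. So $E\cap B(\xi_0,e^{-s})$ lies in $C$ balls of radius $Ce^{-(s+s')/2}$, and the volume bound gives $Ce^{Q(s'-s)/2}$ balls of radius $e^{-s'}$.

Multiplying over the $2m+1$ steps, $E$ is covered by $C_\Omega C^{2m+1}\exp\big(\frac Q2S+Q(\eta S+m+1)\big)$ balls of radius $e^{-S}$. Since $m\le S/(2h)+1$, the claim follows by choosing $h$ large and $\eta$ small.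
\end{proof}

\section{A Cantor set of endpoints}\label{sec:lower}

\subsection{The alphabet}

Since $\Lambda$ is a lattice in $N$ and $[N,N]=\exp\mathfrak z$, the group $\Lambda_{\mathfrak z}=\Lambda\cap\exp\mathfrak z$ is a lattice in $\mathfrak z$ and $\Lambda_{\mathfrak v}=\pi(\Lambda)$ is a lattice in $\mathfrak v$ \cite[Ch.~II]{Rag}.

The inversion $\iota$ need not lie in $\Gamma$, so we replace it by some $\beta\in\Gamma$ with $\beta\infty\ne\infty$ and build products $\lambda_1\beta\lambda_2\beta\cdots$. By \eqref{eq:bruhat}, $\iota$ is then applied not to $\lambda$ but to $v_\beta^{-1}\lambda x_\beta$, where $x_\beta=\beta\infty$ and $v_\beta=\beta^{-1}\infty$. The projections of these points form a translate of $\Lambda_{\mathfrak v}$. The arithmetic argument for $\mathbf H^n_{\mathbb H}$, $n\ge3$, needs the lattice itself, so we choose $\beta$ to make the translation vanish.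

By the Borel density theorem $\Gamma$ is Zariski dense, so there is $\gamma\in\Gamma$ with $\gamma\infty\ne\infty$; write it as in \eqref{eq:bruhat}. Let $1\ne\lambda_0\in\Lambda_{\mathfrak z}$ and $\beta=\gamma\lambda_0\gamma^{-1}\in\Gamma$. As $\lambda_0$ is central in $N$,
\[
\beta^{\pm1}\infty=\gamma(\lambda_0^{\pm1}v)=\gamma(v\lambda_0^{\pm1})=p\cdot\delta_\rho m\,\iota(\lambda_0^{\pm1}),
\]
and $\iota(\lambda_0^{\pm1})\in\exp\mathfrak z$ by \eqref{eq:inversion}. Thus $x_\beta,v_\beta\in N$ and
\begin{equation}\label{eq:beta}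
\pi(x_\beta)=\pi(v_\beta).
\end{equation}
For large $R$ put
\[
\Lambda_R=\{\lambda\in\Lambda:\ R\le d(v_\beta,\lambda x_\beta)\le2R,\ |\pi(\lambda)|\ge R/2\}.
\]
The second condition keeps $\lambda$ away from the axis $\mathfrak z$, which is the one column that $\iota$ does not lay out horizontally. We have $\#\Lambda_R\asymp R^Q$. Indeed, by \eqref{eq:beta}, $v_\beta^{-1}\lambda x_\beta=(\ell,t)$ with $\ell=\pi(\lambda)$, and for fixed $\ell\in\Lambda_{\mathfrak v}$ the coordinate $t$ runs bijectively through a coset of $\Lambda_{\mathfrak z}$. Elements of $\Lambda_R$ have $|\ell|\le2R$ and $|t|\le4R^2$, and all $\lambda$ with $R\le|\ell|\le\frac32R$ and $|t|\le R^2$ belong to $\Lambda_R$.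

Let $w=\pi\circ\iota\colon N\setminus\{0\}\to\mathfrak v$. The heart of the lower bound is the following count of collisions. It has to be uniform in a parameter $v$ near $v_\beta$, because the pole of the product $\lambda_1\beta\cdots\lambda_k\beta$ depends on all the letters.

\begin{proposition}\label{prop:count}
For all $C_1,C_2>0$ there are $C$ and $R_*$ such that for $R\ge R_*$ and $v\in N$ with $d(v,v_\beta)\le C_1/R$,
\[
\#\big\{(\lambda,\lambda')\in\Lambda_R^2:\ |w(v^{-1}\lambda x_\beta)-w(v^{-1}\lambda'x_\beta)|\le C_2R^{-3}\big\}\le CR^{Q+\sigma}\log R .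
\]
\end{proposition}

The proof is given in Section~\ref{sec:count}. Up to the logarithm the bound is optimal: the diagonal has $cR^Q$ pairs, and since the points $w(v^{-1}\lambda x_\beta)$ lie in $CR^{2p_1}$ sets of diameter $C_2R^{-3}$, the Cauchy--Schwarz inequality gives at least $cR^{2Q-2p_1}$ pairs.

\subsection{Limit points}

Let $R_k=k_0+k$ with $k_0$ large. The $R_k$ must tend to infinity, so that the time between excursions becomes negligible, and slowly, so that no single generation matters for the dimension. Fix $\lambda_1\in\Lambda_{R_1}$. For a sequence $\lambda_i\in\Lambda_{R_i}$, $i\ge2$, put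
\[
g_k=\lambda_1\beta\lambda_2\beta\cdots\lambda_k\beta,\qquad\xi_k=g_k\infty,\qquad v_k=g_k^{-1}\infty,\qquad\rho_k=\rho_{g_k},\qquad\Pi_k=\prod_{i=2}^kR_i^2 .
\]
Note that $\log\Pi_k\sim2k\log k$. Put $C_1=8\rho_\beta$.

\begin{lemma}\label{lem:cantor}
There are constants $k_*$, $C_*\ge1$, $c_*>0$, $C_2$, depending, like the implied constants, only on $G,\Gamma,\beta$, such that for $k_0\ge k_*$, all sequences and all $k\ge1$ the following hold.
\begin{enumerate}
\item[(a)] $v_k,\xi_k\in N$, $d(v_k,v_\beta)\le C_1/R_{k+1}\le1$, and $d(v_k,\lambda_{k+1}x_\beta)\in[R_{k+1}-1,2R_{k+1}+1]$.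
\item[(b)] $\rho_{k+1}\asymp\rho_kR_{k+1}^{-2}$ and $C_*^{-k}\Pi_k^{-1}\le\rho_k\le C_*^k\Pi_k^{-1}$.
\item[(c)] The $\xi_k$ are distinct and converge to a point $\xi\in N$ with $d(\xi_k,\xi)\asymp\rho_k/R_{k+1}$.
\item[(d)] If two sequences agree up to index $k$ and $\lambda_{k+1}\ne\lambda'_{k+1}$, then $d(\xi,\xi')\ge c_*\rho_{k+1}$.
\item[(e)] If two sequences agree up to index $k$ and $|\pi\xi-\pi\xi'|\le2\rho_kR_{k+1}^{-3}$, then
\[
|w(v_k^{-1}\lambda_{k+1}x_\beta)-w(v_k^{-1}\lambda'_{k+1}x_\beta)|\le C_2R_{k+1}^{-3}.
\]
\item[(f)] $\xi\in\Xi$.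
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $v_1=v_\beta$. If $d(v_k,v_\beta)\le1$, the triangle inequality gives the third claim. Moreover $v_{k+1}=\beta^{-1}(\lambda_{k+1}^{-1}v_k)$, and Lemma~\ref{lem:conformal}(a) for $\beta^{-1}$, which has $p=v_\beta$, $v=x_\beta$, $\rho=\rho_\beta$, gives
\[
d(v_\beta,v_{k+1})=\frac{2\rho_\beta}{d(x_\beta,\lambda_{k+1}^{-1}v_k)}=\frac{2\rho_\beta}{d(\lambda_{k+1}x_\beta,v_k)}\le\frac{4\rho_\beta}{R_{k+1}}\le\frac{C_1}{R_{k+2}}\le1 .
\]
In particular $v_k\ne\infty$, hence $\xi_k\ne\infty$.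

(b) By \eqref{eq:tip}, $g_k\mathcal H_\infty$ has tip $\rho_k$, and $\lambda_{k+1}\beta\mathcal H_\infty$ is the horoball at $\lambda_{k+1}x_\beta$ with tip $\rho_\beta$. Since $g_{k+1}=g_k\lambda_{k+1}\beta$, Lemma~\ref{lem:conformal}(b) gives $\rho_{k+1}=2\rho_k\rho_\beta\,d(v_k,\lambda_{k+1}x_\beta)^{-2}$. Use (a) and $\rho_1=\rho_\beta$.

(c) Since $\xi_{k+1}=g_k(\lambda_{k+1}x_\beta)$, Lemma~\ref{lem:conformal}(a) gives $\epsilon_k:=d(\xi_k,\xi_{k+1})=2\rho_k/d(v_k,\lambda_{k+1}x_\beta)\asymp\rho_k/R_{k+1}$. By (b), $\epsilon_{k+1}\le CR_{k+1}^{-2}\epsilon_k\le\frac14\epsilon_k$. So the limit exists, $\frac23\epsilon_k\le d(\xi_k,\xi)\le\frac43\epsilon_k$, and $d(\xi_{k+1},\xi)\le\frac13\epsilon_k<d(\xi_k,\xi)$.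

(d) The discrete group $x_\beta^{-1}\Lambda x_\beta$ meets a neighborhood of the identity only in the identity, so $d(\lambda_{k+1}x_\beta,\lambda'_{k+1}x_\beta)\ge c$, and Lemma~\ref{lem:conformal}(a) for $g_k$ gives $d(\xi_{k+1},\xi'_{k+1})\ge c\rho_kR_{k+1}^{-2}$. By (b) and (c), $d(\xi_{k+1},\xi)$ and $d(\xi'_{k+1},\xi')$ are at most $C\rho_kR_{k+1}^{-3}$. For large $k_0$ this yields $d(\xi,\xi')\ge\frac c2\rho_kR_{k+1}^{-2}\ge c_*\rho_{k+1}$.

(e) By the bound just used, $|\pi\xi_{k+1}-\pi\xi'_{k+1}|\le(2+2C)\rho_kR_{k+1}^{-3}$. The Bruhat form of $g_k$ gives $\pi\xi_{k+1}=\pi\xi_k+\rho_km_kw(v_k^{-1}\lambda_{k+1}x_\beta)$ with $m_k$ orthogonal on $\mathfrak v$, and $\xi_k,\rho_k,m_k,v_k$ are common to both sequences. Take $C_2=2+2C$.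

(f) By equivariance $\mathcal H_{\xi_k}=g_k\mathcal H_\infty$, with tip $\rho_k$. Put $s_k=-\log\rho_k$, so that $s_{k+1}=s_k+2\log R_{k+1}+O(1)$ and $s_k\sim2k\log k$. For the excursion of $c_\xi$ into $\mathcal H_{\xi_k}$, Lemma~\ref{lem:excursion} and (c) give $s^*=s_k+\log R_{k+1}+O(1)$ and $D(s^*)=\log R_{k+1}+O(1)$. So $c_\xi(s)\in\mathcal H_{\xi_k}(h)$ on the set $I_k=\{|s-s^*|\le D(s^*)-h\}$, which has measure at least $s_{k+1}-s_k-2h-C$ and lies in $(0,s_{k+1}+C]$. The $I_k$ are disjoint because the horoballs are. For $S\in[s_K,s_{K+1}]$ with $K$ large, the $I_k$ with $k\le K-2$ lie in $[0,S]$ and have total measure at least $s_{K-1}-s_1-K(2h+C)$. Divided by $S\le s_{K+1}$ this tends to $1$, so \eqref{eq:Xi} holds.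
\end{proof}

\subsection{The measure}

Apply Proposition~\ref{prop:count} with the constants $C_1,C_2$ of Lemma~\ref{lem:cantor}. Let $\Theta_R=R^\sigma(\log R)^2$. For $d(v,v_\beta)\le C_1/R$ call $\lambda\in\Lambda_R$ \emph{bad for $v$} if more than $\Theta_R$ elements $\lambda'\in\Lambda_R$ satisfy the inequality of the proposition together with $\lambda$. There are at most $CR^Q/\log R$ bad elements, so the set $\Lambda'_{R,v}$ of the others has at least $cR^Q$ elements for large $R$. We now fix $k_0\ge k_*$ so large that this holds for all $R\ge k_0$.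

Consider the tree of sequences with $\lambda_1$ fixed and $\lambda_{k+1}\in\Lambda'_{R_{k+1},v_k}$ for $k\ge1$; this makes sense by Lemma~\ref{lem:cantor}(a). Give the children of each node equal conditional probability, and let $\mu$ be the image of the resulting measure on the set $F$ of limit points $\xi$. By Lemma~\ref{lem:cantor}(c),(d),(f) the map from sequences to limit points is continuous and injective, and $F$ is a compact subset of $\Xi\cap N$. A \emph{cylinder of level $k$} is the set of $\xi\in F$ with prescribed $\lambda_1,\dots,\lambda_k$; its mass is at most $\prod_{i=2}^kCR_i^{-Q}\le C^k\Pi_k^{-Q/2}$.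

For small $r>0$ let $J(r)$ be the largest $k$ with $c_*C_*^{-k}\Pi_k^{-1}>r$; the left side decreases in $k$. If $\xi,\xi'\in F$ first differ at an index $i\le J(r)$, then $d(\xi,\xi')\ge c_*\rho_i\ge c_*C_*^{-i}\Pi_i^{-1}>r$ by Lemma~\ref{lem:cantor}(b),(d). Therefore
\begin{equation}\label{eq:onecyl}
F\cap B(\xi,r)\ \text{ lies in one cylinder of level } J(r)\text{ for every }\xi\in F .
\end{equation}
Since $k=o(\log\Pi_k)$ and $\log\Pi_{k+1}\sim\log\Pi_k$, maximality of $J(r)$ gives $\log\Pi_{J(r)}\sim\log\frac1r$ as $r\to0$.

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:boundary}]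
(a) By \eqref{eq:onecyl}, $\mu(B(\xi,r))\le C^{J(r)}\Pi_{J(r)}^{-Q/2}=r^{Q/2-o(1)}$ uniformly in $\xi\in F$. The mass distribution principle gives the bound $\frac Q2$.

(b) Let $\xi\in F$, $r>0$ small, and $B_E=\{\xi'\in F:d_E(\xi,\xi')\le r\}$. This set is long in the gauge sense, of $d$-radius about $r^{1/2}$, but its projection to $\mathfrak v$ has radius only $r$. We use the first fact down to scale $r^{1/2}$ and the second from there down to scale $r$.

Let $j=J(2r^{1/2})$. By \eqref{eq:compare} and \eqref{eq:onecyl}, $B_E$ lies in one cylinder of level $j$, and $\log\Pi_j\sim\frac12\log\frac1r$. Let $l$ be the largest $k$ with $C_*^{-k}\Pi_k^{-1}R_{k+1}^{-3}\ge r$; again the left side decreases in $k$. Since $k+\log R_{k+2}=o(\log\Pi_k)$, we have $\log\Pi_{l+1}\sim\log\frac1r$, so $l\ge j$ for small $r$. We claim that for $i\le l$ at most $\Theta_{R_{i+1}}$ children of any given cylinder of level $i$ meet $B_E$. Let the children $\lambda',\lambda''$ contain $\xi',\xi''\in B_E$. Then $|\pi\xi'-\pi\xi''|\le2r\le2C_*^{-i}\Pi_i^{-1}R_{i+1}^{-3}\le2\rho_iR_{i+1}^{-3}$,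 so by Lemma~\ref{lem:cantor}(e) the pair $(\lambda',\lambda'')$ is among those counted in Proposition~\ref{prop:count} with $v=v_i$. As $\lambda'$ is not bad for $v_i$, there are at most $\Theta_{R_{i+1}}$ possibilities for $\lambda''$.

Hence $B_E$ meets at most $\prod_{i=j+1}^{l+1}\Theta_{R_i}$ cylinders of level $l+1$, and
\[
\mu(B_E)\le\Big(\frac{\Pi_{l+1}}{\Pi_j}\Big)^{\sigma/2}\,\Pi_{l+1}^{-Q/2}\ C^{l+1}\prod_{i=2}^{l+1}(\log R_i)^2 .
\]
The numbers $j,l$ depend only on $r$. The first factor is $r^{-\sigma/4+o(1)}$, the second is $r^{Q/2+o(1)}$, and the rest is $r^{-o(1)}$ because $k\log\log k=o(\log\Pi_k)$. So $\mu(B_E)\le r^{Q/2-\sigma/4-o(1)}$ uniformly in $\xi\in F$. As $d_E$ is comparable to the Euclidean distance on $F$, the mass distribution principle gives $\dim_H\Xi\ge\frac Q2-\frac\sigma4$.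
\end{proof}

\begin{remark}
The coordinate $\mathfrak z$ enters only through the level $j$. Ignoring it, that is, taking $j=1$, the same computation bounds the mass of $\{|\pi\xi-\pi\xi'|\le r\}$ by $r^{Q/2-\sigma/2-o(1)}$. If $\sigma=0$ nothing is lost. If $\sigma>0$ the exponent is $\frac Q2-\frac\sigma2=p_1$, the most that the projection to $\mathfrak v$ can detect.
\end{remark}

Together with Section~\ref{sec:upper} this proves Theorem~\ref{thm:boundary}, and hence Theorem~\ref{thm:main}, once Proposition~\ref{prop:count} is established.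

\section{Counting collisions}\label{sec:count}

\subsection{Linearizing the condition}

In this section $R$ is large, $d(v,v_\beta)\le C_1/R$, and constants may depend on $C_1,C_2$. For $\lambda\in\Lambda_R$ write $v^{-1}\lambda x_\beta=(z,t)$ and $\ell=\pi(\lambda)\in\Lambda_{\mathfrak v}$; primes denote the same quantities for $\lambda'$. By \eqref{eq:beta},
\begin{equation}\label{eq:zl}
z=\ell+\epsilon_v,\qquad\epsilon_v=\pi(v_\beta)-\pi(v),\qquad|\epsilon_v|\le C_1/R .
\end{equation}
Moreover $R/2\le|\ell|\le2R$, $R/3\le|z|\le3R$, $|(z,t)|\in[R-1,2R+1]$ and $|t|\le CR^2$. For fixed $\ell$, the coordinate $t$ runs injectively through a subset of a coset of $\Lambda_{\mathfrak z}$; so there are at most $CR^{p_1}$ values of $\ell$ and at most $CR^{2p_2}$ elements $\lambda$ above each. Let $J_z=\{j_sz:s\in\mathfrak z\}$, a subspace of dimension $p_2$ orthogonal to $z$, and $V_z=\mathbb Rz\oplus J_z$. With $w=w(z,t)$, formulas \eqref{eq:inversion} and \eqref{eq:normiota} give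
\begin{equation}\label{eq:u}
u:=-\frac{2w}{|w|^2}=z+\zeta,\qquad\zeta:=\frac{j_tz}{|z|^2}\in J_z,\qquad|\zeta|=\frac{|t|}{|z|}\le CR .
\end{equation}
The gain is that $u$ is affine in $t$. Expanding the squares shows $|u-u'|=2|w-w'|/(|w||w'|)$, and $|w|,|w'|\asymp1/R$ by \eqref{eq:normiota}. So the pairs to be counted satisfy
\begin{equation}\label{eq:close}
|u-u'|\le C/R .
\end{equation}
For fixed $\ell$ the map $t\mapsto\zeta$ multiplies distances by $1/|z|$, so the vectors $\zeta$ are $c/R$-separated in $J_z$ and determine $\lambda$. Given $\lambda$ and $\ell'$, condition \eqref{eq:close} confines $\zeta'=u'-z'$ to the ball of radius $C/R$ about $u-z'$. Therefore: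
\begin{equation}\label{eq:fiber}
\text{given $\lambda$ and $\ell'$, at most $C$ elements $\lambda'$ above $\ell'$ satisfy \eqref{eq:close}.}
\end{equation}
It remains to count the pairs $(\lambda,\ell')$. There are two constraints on $z'$: it lies near the sphere with diameter $[0,u]$, and it lies near $V_z$. The first suffices when $p_2=1$ or $V_z=\mathfrak v$; in the remaining case we use only the second, at its full precision.

\subsection{The cases $p_2=1$ and $p_1=p_2+1$}\label{subsec:spheres}

These cover $\mathbf H^n_{\mathbb C}$ for all $n\ge2$, $\mathbf H^2_{\mathbb H}$ and $\mathbf H^2_{\mathbb O}$. First, \eqref{eq:close} implies that $z'$ is within $C/R\le1$ of $V_z$. If $p_1=p_2+1$, then $V_z=\mathfrak v$. If $p_2=1$, then $V_z$ is invariant under every $j_s$, because $j_s^2=-|s|^2$. We have $u\in V_z$ and $u'=(1+j_{s'})z'$ with $s'=t'/|z'|^2$, and $(1+j_{s'})^{-1}=(1-j_{s'})/(1+|s'|^2)$ preserves $V_z$ and has norm at most $1$. So $z'=(1+j_{s'})^{-1}u+O(1/R)$.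

Second, $\langle u',z'\rangle=|z'|^2$, so pairing $u-u'$ with $z'$ gives
\begin{equation}\label{eq:sphere}
|\langle\zeta,z'\rangle+\langle z-z',z'\rangle|\le C .
\end{equation}
For fixed $u$ this puts $z'$ into a shell of radius $\asymp R$ and width $\asymp1/R$. When $p_1=p_2+1$ its volume is $\asymp R^{p_1-2}=R^\sigma$, the expected multiplicity. As in Section~\ref{sec:model} we read \eqref{eq:sphere} instead as a linear condition on $\zeta$.

Fix $\ell$, hence $z$, and let $\varrho\le3R$ be the length of the orthogonal projection of $z'$ to $J_z$.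

\emph{The range $\varrho\in[Y,2Y]$, $1\le Y\le3R$.} Given $\ell'$, condition \eqref{eq:sphere} restricts $\zeta$ to the part of a slab of width $C/Y$ in the ball of radius $CR$ of $J_z$. The $c/R$-neighborhood of this set has volume at most $CR^{p_2-1}(\frac1Y+\frac1R)\le CR^{p_2-1}/Y$, so it contains at most $CR^{2p_2-1}/Y$ of the $c/R$-separated vectors $\zeta$. The vectors $z'$ are $c$-separated and have components of size at most $3R$ along $z$, at most $2Y$ in $J_z$, and at most $1$ orthogonal to $V_z$; so there are at most $CRY^{p_2}$ of them. By \eqref{eq:fiber} this range contributes at most $CR^{2p_2}Y^{p_2-1}\le CR^{3p_2-1}$ pairs, and there are $C\log R$ dyadic ranges.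

\emph{The range $\varrho\le1$.} Here the slab may be wide, but few $\ell'$ occur. Write $z'=bz+\varepsilon$ with $b\in\mathbb R$, $\varepsilon\perp z$, $|\varepsilon|\le2$. If \eqref{eq:sphere} holds for some $\zeta$, then, since $|\langle\zeta,z'\rangle|\le|\zeta|\varrho\le CR$ and $\langle z-z',z'\rangle=b(1-b)|z|^2-|\varepsilon|^2$, we get $|b|\,|1-b|\,|z|^2\le CR$. As $|b||z|\ge|z'|-2\ge R/4$, it follows that $|1-b||z|\le C$, so $|z'-z|\le C$. There are at most $C$ such $\ell'$, and with the $CR^{2p_2}$ elements $\lambda$ above $\ell$ and \eqref{eq:fiber} they contribute at most $CR^{2p_2}\le CR^{3p_2-1}$ pairs.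

Summing over $\ell$, there are at most $CR^{p_1+3p_2-1}\log R$ pairs. If $p_2=1$, then $p_1\ge2$, $\sigma=0$, and the exponent is $p_1+2=Q$. If $p_1=p_2+1$, then $\sigma=p_2-1$, $Q=3p_2+1$, and the exponent is $4p_2=Q+\sigma$. This proves Proposition~\ref{prop:count} in these cases.

\subsection{The case $\mathbf H^n_{\mathbb H}$, $n\ge3$}

Here $p_2=3$, $p_1=4k$ with $k=n-1\ge2$, and $\sigma=0$. The previous argument would give the exponent $p_1+8$ instead of $Q=p_1+6$. It counts lattice points within distance $1$ of $V_z$, while $z'$ is in fact within $C/R$ of it; the $C/R$-neighborhood of the $4$-dimensional space $V_z$ in a ball of radius $R$ has volume about $R^{8-4k}\le1$. To exploit a neighborhood thinner than the lattice spacing we need arithmetic.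

By \eqref{eq:jmodel}, $\mathfrak v=\mathbb H^k$ and $j_tz=zt$. From now on we write $qz$ for $z\bar q$. This makes $\mathfrak v$ a left $\mathbb H$-vector space of dimension $k$ with $|qz|=|q||z|$, in which $j_t$ is multiplication by $\bar t\in\operatorname{Im}\mathbb H$. By \eqref{eq:u}, $u=(1+s)z$ and $u'=(1+s')z'$ with $s,s'\in\operatorname{Im}\mathbb H$, $|s|=|t|/|z|^2\le C$ and $|1+s'|\ge1$. So \eqref{eq:close} gives $z'=qz+O(1/R)$ with $q=(1+s')^{-1}(1+s)$, $|q|\le C$. By \eqref{eq:zl}, which is where the choice \eqref{eq:beta} of $\beta$ is needed,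
\begin{equation}\label{eq:quat}
\text{there is }q\in\mathbb H\text{ with }|q|\le C\text{ and }|\ell'-q\ell|\le C/R .
\end{equation}

\begin{lemma}\label{lem:quat}
The number of $(\ell,\ell')\in\Lambda_{\mathfrak v}^2$ with $R/4\le|\ell|\le4R$, $|\ell'|\le4R$ and \eqref{eq:quat} is at most $CR^{4k}\log R$.
\end{lemma}

This completes the proof of Proposition~\ref{prop:count}: for each pair $(\ell,\ell')$ there are at most $CR^6$ elements $\lambda$ above $\ell$ and then, by \eqref{eq:fiber}, at most $C$ elements $\lambda'$, for a total of $CR^{4k+6}\log R=CR^Q\log R$. For $k=1$ the lemma is false, since \eqref{eq:quat} then holds for all $\asymp R^8$ pairs; this is why $\mathbf H^2_{\mathbb H}$ was treated with the spheres.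

\begin{proof}[Proof of Lemma~\ref{lem:quat}]
\emph{Step 1: $\Lambda_{\mathfrak v}$ is a module over an order in a quaternion algebra.} Let $\mathfrak v_{\mathbb Q}=\mathbb Q\Lambda_{\mathfrak v}$, and let $\mathfrak z_{\mathbb Q}$ be the $\mathbb Q$-span of the lattice dual to $\Lambda_{\mathfrak z}$. The commutator of $(z,t)$ and $(z',t')$ in $N$ is $(0,[z,z'])$, so $[\Lambda_{\mathfrak v},\Lambda_{\mathfrak v}]\subset\Lambda_{\mathfrak z}$. Hence for $t\in\mathfrak z_{\mathbb Q}$ the form $\omega_t(x,y)=\langle j_tx,y\rangle=-\frac14\langle t,[x,y]\rangle$ has a rational matrix in a basis of $\Lambda_{\mathfrak v}$, invertible if $t\ne0$. From $\omega_s(j_s^{-1}j_tx,y)=\omega_t(x,y)$ we see that $j_s^{-1}j_t$ has a rational matrix for $s,t\in\mathfrak z_{\mathbb Q}$, $s\ne0$. Let $\mathcal A=\{q\in\mathbb H:q\mathfrak v_{\mathbb Q}\subset\mathfrak v_{\mathbb Q}\}$, a $\mathbb Q$-algebra. Rational matrices that are independent over $\mathbb Q$ are independent over $\mathbb R$, so $\dim_{\mathbb Q}\mathcal A\le4$. On the other hand $\mathcal A$ contains $\bar s^{-1}\bar t$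 for $s,t\in\mathfrak z_{\mathbb Q}$, $s\neq0$. For fixed $s$ these elements span over $\mathbb R$ the hyperplane $\bar s^{-1}\operatorname{Im}\mathbb H=\{x:\operatorname{Re}(\bar sx)=0\}=s^\perp$, and two nonproportional $s$ give two different hyperplanes. So $\mathcal A$ spans $\mathbb H$ over $\mathbb R$ and $\dim_{\mathbb Q}\mathcal A=4$. Being finite-dimensional without zero divisors, $\mathcal A$ is a division algebra.

Let $\mathcal O=\{q\in\mathcal A:q\Lambda_{\mathfrak v}\subset\Lambda_{\mathfrak v}\}$. It is a subring with $\mathbb Q\mathcal O=\mathcal A$, and it is discrete because $q\mapsto q\ell_0$, for fixed $0\ne\ell_0\in\Lambda_{\mathfrak v}$, maps it into $\Lambda_{\mathfrak v}$ and scales lengths by $|\ell_0|$. So $\mathcal O$ is a lattice in $\mathbb H$. Also $|q|\ge1$ for $0\ne q\in\mathcal O$, because multiplication by $q$ maps $\mathcal O$ into itself and has determinant $|q|^4$, a nonzero integer. The left $\mathcal A$-vector space $\mathfrak v_{\mathbb Q}$ has dimension $4k/4=k$. Choose a basis $f_1,\dots,f_k$ and divide it by an integer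 so that $\Lambda_{\mathfrak v}\subset\bigoplus_i\mathcal Of_i$. It spans $\mathfrak v$ over $\mathbb H$, so it is an $\mathbb H$-basis, and $|\sum x_if_i|\asymp\max|x_i|$.

\emph{Step 2: reformulation.} Write $\ell=\sum a_if_i$ and $\ell'=\sum b_if_i$. It suffices to count $(a,b)\in\mathcal O^k\times\mathcal O^k$ with $cR\le\max|a_i|\le CR$, $\max|b_i|\le CR$ and $|b_i-qa_i|\le C/R$ for all $i$ and some $q$. At the cost of a factor $k$ assume $|a_1|\ge cR$. Replacing $q$ by $b_1a_1^{-1}$ changes it by $|b_1-qa_1|/|a_1|\le CR^{-2}$, so the inequalities persist with a larger $C$. Thus we may take $q=b_1a_1^{-1}$, $|q|\le C$, and all $(a_i,b_i)$ lie in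
\[
\mathcal B_q=\{(x,y)\in\mathcal O^2:\|(x,y)\|_q\le C_0\},\qquad\|(x,y)\|_q=\max\{|x|/R,\ R|y-qx|\},
\]
for a constant $C_0$. The elements of $\mathcal B_q$ give good approximations $yx^{-1}$ of $q$; for $(x,y)\in\mathcal O^2$ with $x\ne0$ we call $yx^{-1}$ the \emph{ratio}. An element $(0,y)\ne0$ of $\mathcal O^2$ has norm $R|y|\ge R>C_0$, so every nonzero element of $\mathcal B_q$ has a ratio.

\emph{Step 3: different ratios repel.} This is the analogue of $|xy'-yx'|\ge1$ for distinct fractions. If $(x,y),(x',y')\in\mathcal O^2$ with $x,x'\ne0$ have different ratios, then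
\begin{equation}\label{eq:det}
\|(x,y)\|_q\,\|(x',y')\|_q\ge\tfrac12 .
\end{equation}
Indeed, the $\mathbb R$-linear map $\Phi(g,h)=(gx+hy,gx'+hy')$ of $\mathbb H^2$ preserves $\mathcal O^2$, so its determinant is an integer. Composing with the shear $(g,h)\mapsto(g-hyx^{-1},h)$, of determinant $1$, gives $(g,h)\mapsto(gx,\,gx'+h(y'-yx^{-1}x'))$, so $\det\Phi=(|x|\,|y'-yx^{-1}x'|)^4$. This is nonzero because $y'-yx^{-1}x'=(y'x'^{-1}-yx^{-1})x'$. With $\epsilon=y-qx$ and $\epsilon'=y'-qx'$ we have $y'-yx^{-1}x'=\epsilon'-\epsilon x^{-1}x'$, and so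
\[
1\le|x|\,|\epsilon'-\epsilon x^{-1}x'|\le|x||\epsilon'|+|\epsilon||x'|\le2\|(x,y)\|_q\|(x',y')\|_q .
\]

\emph{Step 4: $\mathcal B_q$ contains two elements of different ratios.} Then $\mathcal B_q$ is small. Let $\eta\in\mathcal O^2$ be the difference of two distinct elements of $\mathcal B_q$. If its first coordinate is $0$, then $\|\eta\|_q\ge R$. Otherwise its ratio differs from that of one of the two given elements, and \eqref{eq:det} gives $\|\eta\|_q\ge1/(2C_0)$. So $\mathcal B_q$ is $1/(2C_0)$-separated in a ball of radius $C_0$ of an $8$-dimensional normed space, and $\#\mathcal B_q\le(1+4C_0^2)^8$. There are at most $CR^8$ choices of $(a_1,b_1)$, which determines $q$, and then at most $C$ choices of the other $(a_i,b_i)$. This case contributes at most $CR^8\le CR^{4k}$.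

\emph{Step 5: all nonzero elements of $\mathcal B_q$ have the same ratio.} It is the ratio $q\in\mathcal A$ of $(a_1,b_1)$, so $b_i=qa_i$ for all $i$. We sum over $q$ according to the size of its denominator. Let $\mathfrak a_q=\{x\in\mathcal O:qx\in\mathcal O\}$, an additive group, and $m_q=\min\{|x|:0\ne x\in\mathfrak a_q\}\ge1$. All $a_i$ lie in $\mathfrak a_q$, and $m_q\le|a_1|\le CR$. Since $\mathfrak a_q$ is $m_q$-separated, it has at most $C(R/m_q)^4$ elements of norm at most $CR$, so $q$ accounts for at most $C(R/m_q)^{4k}$ pairs $(a,b)$. If $|q|\le C$ and $m_q\in[Y,2Y)$, then $q=yx^{-1}$ with $x,y\in\mathcal O$, $|x|<2Y$, $|y|\le CY$; there are at most $CY^8$ such $q$. The contribution of this case is at most $\sum_{Y=2^i\le CR}CY^8(R/Y)^{4k}\le CR^{4k}\log R$, because $k\ge2$.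
\end{proof}

\appendix

\section{The inversion formula in general}\label{app:inversion}

We prove Lemma~\ref{lem:inversion} for every $X$ with $p_1,p_2>0$. The idea is that any $V\in\mathfrak v$ and $Z\in\mathfrak z$ generate, together with $\theta V$ and $\theta Z$, a copy of $\mathfrak{su}(2,1)$, in which the formula was computed in Section~\ref{subsec:inversion}.

The eigenspaces of $\operatorname{ad}H$ are $\theta\mathfrak z,\theta\mathfrak v,\mathfrak g_0,\mathfrak v,\mathfrak z$, for the eigenvalues $-2,\dots,2$, and $\mathfrak g_0=\mathfrak m\oplus\mathbb RH$ with $\mathfrak m=\mathfrak g_0\cap\mathfrak k$ is a $B$-orthogonal sum. Let $V\in\mathfrak v$ and $Z\in\mathfrak z$ be nonzero, $\nu_1=|V|^2$, $\nu_2=\frac14|Z|^2$, so that $[\theta V,V]=\nu_1H$ and $[\theta Z,Z]=\nu_2H$ by \eqref{eq:norms}. Put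
\[
W=[Z,\theta V]=-\tfrac12j_ZV\in\mathfrak v,\qquad Y=[W,\theta V]\in\mathfrak g_0 .
\]

\emph{Brackets.} We use the Jacobi identity, the invariance of $B$, and $[Z,\mathfrak v]=0$.
\begin{enumerate}
\item[(1)] $[Z,\theta W]=[Z,[\theta Z,V]]=[[Z,\theta Z],V]=-\nu_2V$.
\item[(2)] $B(W,\theta V)=B(Z,[\theta V,\theta V])=0$, so $W\perp V$. Also $B(W,\theta W)=-B(\theta V,[Z,\theta W])=\nu_2B(\theta V,V)$, so $|W|^2=\nu_1\nu_2$ and $[\theta W,W]=\nu_1\nu_2H$.
\item[(3)] $[V,W]=[V,[Z,\theta V]]=[Z,[V,\theta V]]=-\nu_1[Z,H]=2\nu_1Z$.
\item[(4)] $B(Y,H)=B(W,[\theta V,H])=B(W,\theta V)=0$, so $Y\in\mathfrak m$ and $Y=\theta Y=[\theta W,V]$.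
\item[(5)] $[Y,Z]=[[\theta W,V],Z]=[[\theta W,Z],V]=\nu_2[V,V]=0$.
\item[(6)] $[Y,V]=[W,[\theta V,V]]+[[W,V],\theta V]=-\nu_1W-2\nu_1W=-3\nu_1W$.
\item[(7)] $[Y,W]=[\theta W,[V,W]]+[[\theta W,W],V]=2\nu_1\nu_2V+\nu_1\nu_2V=3\nu_1\nu_2V$.
\end{enumerate}

\emph{The algebraic identities.} By (1), $j_ZW=2\nu_2V$, so $j_Z^2V=-2j_ZW=-4\nu_2V=-|Z|^2V$. By (2), $\langle j_ZV,V\rangle=0$ and $|j_ZV|^2=4\nu_1\nu_2=|Z|^2|V|^2$. For $V'\in\mathfrak v$,
\[
\langle Z,[V,V']\rangle=-\frac{8B(Z,[\theta V,\theta V'])}{B(H,H)}=-\frac{8B([Z,\theta V],\theta V')}{B(H,H)}=8\langle W,V'\rangle=-4\langle j_ZV,V'\rangle .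
\]

\emph{The subalgebra.} Consider the eight elements $Z;\ V,W;\ H,Y;\ \theta V,\theta W;\ \theta Z$, of degrees $2;1;0;-1;-2$. All their brackets are known. In degrees $(2,-2)$, $(2,-1)$ and $(1,-1)$ they are given by \eqref{eq:norms}, the definitions of $W$ and $Y$, (1), (2) and (4); in degrees $(1,1)$ by (3); brackets with $H$ are given by the grading, and brackets of $Y$ with $Z,V,W$ by (5)--(7); brackets of total degree above $2$ vanish; and the rest follow by applying $\theta$. The elements are linearly independent, since $V\perp W$ are nonzero and $Y\in\mathfrak m$ is nonzero by (6). So they span a $\theta$-stable subalgebra $\mathfrak s$ whose structure constants depend only on $\nu_1,\nu_2$. Apply the same to $\mathfrak{su}(2,1)$, of dimension $8$, in the matrix model with $\mathbb F=\mathbb C$, $k=1$, choosing $\hat V,\hat Z$ there with $|\hat V|=|V|$, $|\hat Z|=|Z|$. This gives an isomorphism $\mathfrak{su}(2,1)\to\mathfrak s$ that commutes with $\theta$ and sends $\hat V,\hat W,\hat Z$ to $V,W,Z$.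

\emph{Transfer of the formula.} Both sides of \eqref{eq:inversion} are continuous on $N\setminus\{0\}$, so it suffices to treat $(V,Z)$ with $V,Z\ne0$. The right side is $(V',Z')$ with
\[
V'=\frac{-2(\nu_1V-2W)}{\nu_1^2+4\nu_2},\qquad Z'=\frac{-4Z}{\nu_1^2+4\nu_2},
\]
whose coefficients depend only on $\nu_1,\nu_2$. Put $g_1=\exp(\theta V+\theta Z)=\iota\exp(V+Z)\iota$ and $g_2=\exp(V'+Z')$. Then $\iota(\exp(V+Z)\cdot0)=g_1\infty$, so \eqref{eq:inversion} is the statement $g_1\infty=g_20$. To transfer it we encode boundary points in the Lie algebra. The stabilizer of $\infty$ in $\operatorname{Isom}(X)$ consists of the products $L_n\delta_rm$, which normalize $\mathfrak z$. So to the point $g\infty$ we can attach the subspace $\operatorname{Ad}(g)\mathfrak z$; to $0=\iota\infty$ belongs $\theta\mathfrak z$, and to $g_20$ belongs $\operatorname{Ad}(g_2)\theta\mathfrak z$. The subspaces of two distinct points intersect trivially, since the points can be moved to $\infty$ and $0$, and $\mathfrak z\cap\theta\mathfrak z=0$.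

In the model, $\hat g_1\infty=\hat g_20$ and $\hat{\mathfrak z}=\mathbb R\hat Z$, so $e^{\operatorname{ad}(\theta\hat V+\theta\hat Z)}\hat Z$ is a nonzero multiple of $e^{\operatorname{ad}(\hat V'+\hat Z')}\theta\hat Z$. This is an identity in the Lie algebra $\mathfrak{su}(2,1)$, and the isomorphism carries it to $\mathfrak s\subset\mathfrak g$. Hence $\operatorname{Ad}(g_1)\mathfrak z\cap\operatorname{Ad}(g_2)\theta\mathfrak z\ne0$, and therefore $g_1\infty=g_20$. This proves Lemma~\ref{lem:inversion}.

\begin{thebibliography}{9}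

\bibitem{GR}
Garland and Raghunathan, Ann.\ of Math.\ \textbf{92} (1970).

\bibitem{KP}
Shirali Kadyrov and Anke D.~Pohl, \emph{Amount of failure of upper-semicontinuity of entropy in noncompact rank one situations, and Hausdorff dimension}, arXiv:1211.3019 (2012).

\bibitem{Rag}
Raghunathan, \emph{Discrete subgroups of Lie groups}.

\end{thebibliography}
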